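\title{Tensor-triangulated categories whose Ziegler spectrum is not locally geometric}

\begin{abstract}
In a rigidly-compactly generated tensor-triangulated category, a triangle is geometrically pure if it becomes pure in every stalk over the Balmer spectrum. The corresponding indecomposable injective objects form the geometric part $\mathrm{GZg}$ of the Ziegler spectrum $\mathrm{Zg}$. We show that the Balmer spectrum need not have a cover by quasi-compact opens over each of which $\mathrm{Zg}=\mathrm{GZg}$. Our first counterexample has spectrum of Krull dimension~$1$, the smallest possible. We characterize the equality $\mathrm{Zg}=\mathrm{GZg}$ by the existence of partitions of unity in the endomorphism ring of the unit, and by a condition on closed points of the spectrum. A second counterexample has noetherian irreducible spectrum of dimension at most $2$, and there the equality fails over every nonempty quasi-compact open.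
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathcal T$ is a \emph{rigidly-compactly generated tensor-triangulated} (tt-) \emph{category}: a triangulated category with all coproducts, generated by a set of compact objects, with a closed symmetric monoidal structure $\otimes$ that is exact in each variable, in which the compact objects are exactly the dualizable ones. We write $\mathbf 1$ for the unit, $\mathcal T^\omega$ for the subcategory of compact objects, $\operatorname{Spc}(\mathcal T^\omega)$ for its Balmer spectrum (recalled in Section~\ref{sec:background}), and $\operatorname{loc}(\mathcal S)$ for the smallest localizing subcategory containing $\mathcal S$.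

\subsection*{Purity and geometric purity}
Purity measures what compact objects can see. A map $f\colon z\to x$ is \emph{phantom} if $fg=0$ for every $g\colon c\to z$ with $c$ compact. An exact triangle $x\to y\to z\xrightarrow{\delta}x[1]$ splits if and only if $\delta=0$. It is \emph{pure} if $\delta$ is phantom; equivalently, $0\to\operatorname{Hom}(c,x)\to\operatorname{Hom}(c,y)\to\operatorname{Hom}(c,z)\to0$ is exact for every compact $c$. An object $x$ is \emph{pure-injective} if every pure triangle $x\to y\to z$ splits, that is, if every phantom map $z\to x[1]$ is zero. The \emph{Ziegler spectrum} $\mathrm{Zg}(\mathcal T)$ is the set of isomorphism classes of indecomposable pure-injective objects, with the Ziegler topology; our results concern only the underlying set.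

The category $\mathcal T$ can be localized over its spectrum. Let $U\subseteq\operatorname{Spc}(\mathcal T^\omega)$ be a quasi-compact open subset with complement $Z$, and let $\mathcal T^\omega_Z$ be the thick $\otimes$-ideal of compact objects supported in $Z$. Put $\mathcal T(U)=\mathcal T/\operatorname{loc}(\mathcal T^\omega_Z)$. For a prime $\mathcal P\in\operatorname{Spc}(\mathcal T^\omega)$, the \emph{stalk} is $\mathcal T_{\mathcal P}=\mathcal T/\operatorname{loc}(\mathcal P)$, with quotient functor $\iota^*_{\mathcal P}\colon\mathcal T\to\mathcal T_{\mathcal P}$. Both $\mathcal T(U)$ and $\mathcal T_{\mathcal P}$ are again rigidly-compactly generated tt-categories.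

A triangle in $\mathcal T$ is \emph{geometrically pure}, or \emph{g-pure}, if its image in $\mathcal T_{\mathcal P}$ is pure for every prime $\mathcal P$. An object $x$ is \emph{g-pure-injective} if every g-pure triangle $x\to y\to z$ splits. Every pure triangle is g-pure, so g-pure-injective objects are pure-injective, and the indecomposable ones form a subspace $\mathrm{GZg}(\mathcal T)\subseteq\mathrm{Zg}(\mathcal T)$, the \emph{geometric part} of the Ziegler spectrum.

Two known results, which we quote for motivation and do not use, explain the name. Every indecomposable g-pure-injective is isomorphic to $\iota_{\mathcal P,*}y$ for a prime $\mathcal P$ and a pure-injective $y\in\mathcal T_{\mathcal P}$, where $\iota_{\mathcal P,*}$ is right adjoint to $\iota^*_{\mathcal P}$. And for every cover $\{U_i\}$ of $\operatorname{Spc}(\mathcal T^\omega)$ by quasi-compact opens, the induced map $\coprod_i\mathrm{GZg}(\mathcal T(U_i))\to\mathrm{GZg}(\mathcal T)$ is a topological quotient map whose components are topological embeddings. If the cover could be chosen with $\mathrm{Zg}(\mathcal T(U_i))=\mathrm{GZg}(\mathcal T(U_i))$ for all $i$, then $\mathrm{GZg}(\mathcal T)$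 would be glued from full Ziegler spectra. This leads to the following question, posed in \cite{GMSVZ}.

\medskip
\noindent\textbf{Question.} \emph{Does every rigidly-compactly generated tt-category $\mathcal T$ admit a cover $\{U_i\}$ of $\operatorname{Spc}(\mathcal T^\omega)$ by quasi-compact opens such that $\mathrm{Zg}(\mathcal T(U_i))=\mathrm{GZg}(\mathcal T(U_i))$ for every $i$?}
\medskip

The simplest cases suggest a positive answer. If the zero ideal of $\mathcal T^\omega$ is prime, then $\mathcal T$ is one of its own stalks, so g-pure triangles are pure and $\mathrm{Zg}=\mathrm{GZg}$. Every stalk $\mathcal T_{\mathcal P}$ is of this kind: each compact $a\in\mathcal T_{\mathcal P}$ has $a\oplus a[1]\cong\iota^*_{\mathcal P}c$ for some compact $c$, a standard property of such quotients, so primality of $\mathcal P$ shows that $a\otimes b=0$ forces $a=0$ or $b=0$. The question thus asks whether a property of all stalks spreads to neighborhoods. For the projective line the equality fails globally (Proposition~\ref{prop:P1}), but it holds for affine noetherian schemes, so every noetherian separated scheme has a cover as required (Example~\ref{ex:basic}). Nothing,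 however, forces a general $\mathcal T$ to be locally affine.

\subsection*{Results}
The answer to the Question is no.

\begin{theorem}\label{thm:A}
Let $k$ be a field and let $\mathcal T$ be the rigidly-compactly generated tt-category constructed from $k$ in Section~\ref{sec:lines}. Its spectrum has Krull dimension $1$, and every cover of $\operatorname{Spc}(\mathcal T^\omega)$ by quasi-compact opens has a member $U$ with $\mathrm{Zg}(\mathcal T(U))\neq\mathrm{GZg}(\mathcal T(U))$.
\end{theorem}

The equality $\mathrm{Zg}=\mathrm{GZg}$ can be decided from the spectrum $X=\operatorname{Spc}(\mathcal T^\omega)$ and the commutative ring $R=\operatorname{End}_{\mathcal T}(\mathbf 1)$. For $r\in R$ and for a maximal ideal $\mathfrak m\subset R$ put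
\[
D(r)=\{\mathcal P\in X:\iota^*_{\mathcal P}r\text{ is an isomorphism}\},\qquad X_{\mathfrak m}=\bigcap_{r\notin\mathfrak m}D(r),
\]
and give $X_{\mathfrak m}$ the subspace topology.

\begin{theorem}\label{thm:B}
Let $\mathcal T\neq0$ be a rigidly-compactly generated tt-category. The following are equivalent.
\begin{itemize}
\item[(1)] $\mathrm{Zg}(\mathcal T)=\mathrm{GZg}(\mathcal T)$.
\item[(2)] Every g-pure triangle in $\mathcal T$ is pure.
\item[(3)] Every map $f\colon\mathbf 1\to x$ in $\mathcal T$ with $\iota^*_{\mathcal P}f=0$ for all $\mathcal P\in X$ is zero.
\item[(4)] For every finite open cover $X=U_1\cup\dots\cup U_n$ there are $r_1,\dots,r_n\in R$ with $\sum_ir_i=1$ and $D(r_i)\subseteq U_i$.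
\item[(5)] For every maximal ideal $\mathfrak m\subset R$, the space $X_{\mathfrak m}$ has exactly one closed point.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:C}
Let $\mathcal T$ be a rigidly-compactly generated tt-category.
\begin{itemize}
\item[(a)] $\mathcal T$ admits a cover as in the Question if and only if every prime $\mathcal P$ has a quasi-compact open neighborhood $U$ such that $\mathcal T(U)$ satisfies condition \textup{(5)} of Theorem~\ref{thm:B}, for the space $\operatorname{Spc}(\mathcal T(U)^\omega)\cong U$ and the ring $\operatorname{End}_{\mathcal T(U)}(\mathbf 1)$.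
\item[(b)] If Balmer's graded comparison map $\operatorname{Spc}(\mathcal T^\omega)\to\operatorname{Spec}^h(R^\bullet)$, where $R^\bullet=\operatorname{End}^\bullet(\mathbf 1)$, is a homeomorphism, then $\mathrm{Zg}(\mathcal T)=\mathrm{GZg}(\mathcal T)$.
\item[(c)] If $\operatorname{Spc}(\mathcal T^\omega)$ has Krull dimension $0$, then $\mathrm{Zg}(\mathcal T)=\mathrm{GZg}(\mathcal T)$. Hence, by Theorem~\ref{thm:A}, dimension $1$ is the smallest dimension in which the Question has a negative answer.
\end{itemize}
\end{corollary}

The spectrum in Theorem~\ref{thm:A} is neither noetherian nor irreducible, and the failure is concentrated at a single point. None of these features is essential.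

\begin{theorem}\label{thm:D}
There is a rigidly-compactly generated tt-category $\mathcal T$ whose spectrum is noetherian, irreducible and of Krull dimension at most $2$, such that $\mathrm{Zg}(\mathcal T(U))\neq\mathrm{GZg}(\mathcal T(U))$ for every nonempty quasi-compact open $U$.
\end{theorem}

\subsection*{The idea}
On $\mathbb P^1$, the generator of $H^1(\mathbb P^1,\mathcal O(-2))$ is a nonzero map between compact objects that vanishes in every stalk (Section~\ref{sec:P1}). It dies on every affine open, so to defeat all covers we need spaces in which small open sets still contain a complete projective line. For Theorem~\ref{thm:A} we let infinitely many lines converge to a point; for Theorem~\ref{thm:D} we blow up the plane in a sequence of points almost all of which lie in any given nonempty open set. These ringed spaces carry rigidly-compactly generated tt-categories by Lemma~\ref{lem:ringed}. Theorem~\ref{thm:B} and Corollary~\ref{cor:C} are proved in Section~\ref{sec:criterion}; the proof of Theorem~\ref{thm:A} does not depend on them.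

\section{Background}\label{sec:background}

\subsection{Duals and the action of $R$}
A compact object $a$ has a dual $a^\vee$, with maps $\eta\colon\mathbf 1\to a\otimes a^\vee$ and $\varepsilon\colon a^\vee\otimes a\to\mathbf 1$ such that $(a\otimes\varepsilon)(\eta\otimes a)=\mathrm{id}_a$ and $(\varepsilon\otimes a^\vee)(a^\vee\otimes\eta)=\mathrm{id}_{a^\vee}$. Hence $a$ is a summand of $a\otimes a^\vee\otimes a$, and $a^\vee$ is a summand of $a^\vee\otimes a\otimes a^\vee$. Moreover $\operatorname{Hom}(a\otimes x,y)\cong\operatorname{Hom}(x,a^\vee\otimes y)$, and monoidal functors preserve duals and these adjunctions. An element $r\in R=\operatorname{End}(\mathbf 1)$ acts on each object $x$ by $r_x=r\otimes x$. These endomorphisms commute with all maps and satisfy $r_{x[1]}=r_x[1]$, so $\mathcal T$ is $R$-linear.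

\subsection{Quotients}
Let $\mathcal S\subseteq\mathcal T^\omega$ be a thick $\otimes$-ideal. The Verdier quotient $q^*\colon\mathcal T\to\mathcal T/\operatorname{loc}(\mathcal S)$ is exact and preserves coproducts, tensor products and compact objects. We use the following facts.
\begin{itemize}
\item[(V)] If $\operatorname{Hom}(d,y)=0$ for all $d\in\operatorname{loc}(\mathcal S)$, then $\operatorname{Hom}(x,y)\to\operatorname{Hom}(q^*x,q^*y)$ is bijective for every $x$.
\item[(N)] A map from a compact object to an object of $\operatorname{loc}(\mathcal S)$ factors through an object of $\mathcal S$ \cite[Thm.~4.3.3]{Neeman}.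
\end{itemize}
Fact (N) does not involve the tensor product and holds for any thick subcategory of $\mathcal T^\omega$. Applied to an identity map, it gives $\ker(q^*)\cap\mathcal T^\omega=\mathcal S$. If $f\colon c\to x$ has compact source and $q^*f=0$, then $fs=0$ for some $s\colon c'\to c$ with cone in $\operatorname{loc}(\mathcal S)$; so $f$ factors through that cone and, by (N), through an object of $\mathcal S$. We refer to this consequence as (N) as well.

\subsection{The spectrum}
A \emph{prime} of $\mathcal T^\omega$ is a proper thick $\otimes$-ideal $\mathcal P$ such that $a\otimes b\in\mathcal P$ implies $a\in\mathcal P$ or $b\in\mathcal P$. The sets $\operatorname{supp}(a)=\{\mathcal P:a\notin\mathcal P\}$, for $a$ compact, form a basis of closed sets for the topology of $\operatorname{Spc}(\mathcal T^\omega)$. Note that $\mathcal P\notin\operatorname{supp}(a)$ if and only if $\iota^*_{\mathcal P}a=0$. From Balmer's theory we use the following, for compact $a,b$.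
\begin{itemize}
\item[(S1)] The complements of quasi-compact opens are exactly the sets $\operatorname{supp}(a)$.
\item[(S2)] $\operatorname{supp}(a\otimes b)=\operatorname{supp}(a)\cap\operatorname{supp}(b)$, and $\operatorname{supp}(a)=\varnothing$ if and only if $a=0$.
\item[(S3)] $\operatorname{supp}(a)\subseteq\operatorname{supp}(b)$ if and only if $a$ lies in the thick $\otimes$-ideal $\langle b\rangle$ generated by $b$. (This uses rigidity, which makes all ideals radical.)
\end{itemize}
The space $\operatorname{Spc}(\mathcal T^\omega)$ is \emph{spectral}: it is quasi-compact, its quasi-compact opens form a basis closed under finite intersections, and every irreducible closed subset has a unique generic point. The \emph{constructible topology} of a spectral space is generated by the quasi-compact opens and their complements; it is compact Hausdorff and finer than the given topology. For a noetherian scheme $Y$, the theorem of Thomason and Balmer states that $y\mapsto\{a:a_y=0\}$ is a homeomorphism $Y\cong\operatorname{Spc}(\operatorname{Perf}(Y))$, under which $\operatorname{supp}(a)$ is the set of points where the stalk of the perfect complex $a$ is nonzero.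

\subsection{Categories attached to ringed spaces}
Our counterexamples live on ringed spaces that are not known in advance to carry a rigidly-compactly generated category, so we build one by hand. For a ringed space $(Y,\mathcal O_Y)$ let $\mathbf D(Y)$ be the unbounded derived category of all $\mathcal O_Y$-modules, with $\otimes=\otimes^L_{\mathcal O_Y}$. It has coproducts and an internal hom $R\mathcal Hom$; we have $\operatorname{Hom}(\mathcal O_Y,M[i])=H^i(Y,M)$; restriction to an open set and passage to a stalk are exact monoidal functors; and an object is zero if and only if all its stalks are. The idea is to keep only the part of $\mathbf D(Y)$ generated by chosen dualizable objects. The one point to check is that the unit is compact.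

\begin{lemma}\label{lem:ringed}
Let $(Y,\mathcal O_Y)$ be a ringed space whose underlying space is spectral of finite Krull dimension $d$.
\begin{itemize}
\item[(a)] Dualizable objects of $\mathbf D(Y)$ are compact in $\mathbf D(Y)$.
\item[(b)] Let $\mathcal G$ be a set of dualizable objects that contains $\mathcal O_Y$ and is closed, up to isomorphism, under $\otimes$ and duals. Then $\operatorname{loc}(\mathcal G)\subseteq\mathbf D(Y)$ is a rigidly-compactly generated tt-category with compact part $\operatorname{thick}(\mathcal G)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $Y$ is spectral, each $H^i(Y,-)$ commutes with direct sums of sheaves \cite[\emph{Cohomology}, cohomology and colimits]{Stacks}, and $H^i(Y,-)=0$ for $i>d$ by Scheiderer's theorem \cite[\emph{Cohomology}, vanishing on spectral spaces]{Stacks}. The vanishing is what lets us pass from sheaves to unbounded complexes: $R\Gamma$ may be computed by any complex of $\Gamma$-acyclic modules \cite[I.5.3]{HartshorneRD}. We recall why. Let $K$ be an exact complex of $\Gamma$-acyclic modules with cycles $Z^n$. The sequences $0\to Z^{n-1}\to K^{n-1}\to Z^n\to0$ give $H^i(Y,Z^n)\cong H^{i+d}(Y,Z^{n-d})=0$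 for $i\ge1$, so they remain exact after applying $\Gamma$, and $\Gamma(K)$ is exact. Applied to the cone of a K-injective resolution with injective terms, this shows that $\Gamma(A)=R\Gamma(A)$ for every complex $A$ of $\Gamma$-acyclics.

Now represent objects $M_\lambda$ by complexes $A_\lambda$ of $\Gamma$-acyclics. Then $\bigoplus A_\lambda$ is a complex of $\Gamma$-acyclics representing $\bigoplus M_\lambda$, and $\Gamma(\bigoplus A_\lambda)=\bigoplus\Gamma(A_\lambda)$. So $R\Gamma$ commutes with coproducts and $\mathcal O_Y$ is compact. If $g$ is dualizable, then $\operatorname{Hom}(g,-)=\operatorname{Hom}(\mathcal O_Y,g^\vee\otimes-)$ commutes with coproducts.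

(b) Put $\mathcal L=\operatorname{loc}(\mathcal G)$. For $g\in\mathcal G$, the objects $x$ with $g\otimes x\in\mathcal L$ form a localizing subcategory containing $\mathcal G$, hence $\mathcal L$. The same argument in the other variable shows that $\mathcal L$ is closed under $\otimes$. By (a), $\mathcal L$ is generated by the set $\mathcal G$ of compact objects, and (N), applied in $\mathcal L$ to the identity of a compact object, shows $\mathcal L^\omega=\operatorname{thick}(\mathcal G)$. Brown representability makes $\mathcal L$ closed monoidal. An object $g\in\mathbf D(Y)$ is dualizable if and only if $R\mathcal Hom(g,\mathcal O_Y)\otimes x\to R\mathcal Hom(g,x)$ is an isomorphism for all $x$, and then $g^\vee=R\mathcal Hom(g,\mathcal O_Y)$. Both sides are exact in $g$, so the objects of $\operatorname{thick}(\mathcal G)$ are dualizable with duals in $\operatorname{thick}(\mathcal G)$. Conversely, dualizable objects of $\mathcal L$ are compact because the unit is, as in (a).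
\end{proof}

\section{The projective line}\label{sec:P1}

Let $k$ be a field and $\mathbb P^1=\mathbb P^1_k$, with homogeneous coordinates $x_0,x_1$. By Lemma~\ref{lem:ringed},
\[
\mathcal A=\operatorname{loc}(\mathcal O(m):m\in\mathbb Z)\subseteq\mathbf D(\mathbb P^1)
\]
is a rigidly-compactly generated tt-category, and $\operatorname{Hom}(\mathcal O(a),\mathcal O(b)[i])=H^i(\mathbb P^1,\mathcal O(b-a))$. Its compact part is $\operatorname{Perf}(\mathbb P^1)$: a perfect complex has bounded coherent cohomology, and a coherent sheaf has a finite resolution by finite sums of the $\mathcal O(m)$, by Hilbert's syzygy theorem. Thus $\operatorname{Spc}(\mathcal A^\omega)\cong\mathbb P^1$.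

Consider the Koszul sequence
\begin{equation}\label{eq:koszul}
0\to\mathcal O\xrightarrow{\ u\ }\mathcal O(1)^2\xrightarrow{\ v\ }\mathcal O(2)\to0,\qquad u(s)=(x_1s,-x_0s),\quad v(s,t)=x_0s+x_1t,
\end{equation}
and let $h\colon\mathcal O(2)\to\mathcal O[1]$ be the third map of the associated triangle. Over the chart $x_0\ne0$ the sequence is split by $s\mapsto(s/x_0,0)$, and over $x_1\neq0$ by $s\mapsto(0,s/x_1)$. Globally it does not split, because $\operatorname{Hom}(\mathcal O(2),\mathcal O(1))=H^0(\mathbb P^1,\mathcal O(-1))=0$. So $h\neq0$.

We want to express ``locally split'' in a form that makes sense in any tt-category and does not require knowing the stalks. Composing $u$ with the two projections gives $x_1$ and $-x_0$, as maps $\mathcal O\to\mathcal O(1)$, and $u[1]\circ h=0$. Hence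
\begin{equation}\label{eq:kill}
x_0[1]\circ h=0=x_1[1]\circ h .
\end{equation}
At each point of $\mathbb P^1$ one of $x_0,x_1$ is invertible, so every stalk of $\operatorname{cone}(x_0)\otimes\operatorname{cone}(x_1)$ vanishes and this object is zero. These two facts are all that is needed.

\begin{lemma}\label{lem:obstruction}
Let $\mathcal B$ be a rigidly-compactly generated tt-category. Let $a,b,b'$ be compact objects and $h\colon a\to b[1]$, $s_0,s_1\colon b\to b'$ maps such that
\[
s_0[1]\circ h=0=s_1[1]\circ h\qquad\text{and}\qquad\operatorname{cone}(s_0)\otimes\operatorname{cone}(s_1)=0 .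
\]
Then $\iota^*_{\mathcal Q}h=0$ for every prime $\mathcal Q$ of $\mathcal B^\omega$. If $h\neq0$, then the triangle $b\to y\to a\xrightarrow{h}b[1]$ is g-pure but not pure, and $b$ is not g-pure-injective.
\end{lemma}

\begin{proof}
Since $0\in\mathcal Q$ and $\mathcal Q$ is prime, $\operatorname{cone}(s_\nu)\in\mathcal Q$ for some $\nu$. Then $\iota^*_{\mathcal Q}s_\nu$ is an isomorphism, and $s_\nu[1]\circ h=0$ gives $\iota^*_{\mathcal Q}h=0$. So the triangle splits in every stalk, and is g-pure. A phantom map with compact source is zero (compose it with the identity), so for $h\ne0$ the triangle is neither pure nor split.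
\end{proof}

The displayed hypotheses are preserved by every quotient functor $q^*$; only $h\ne0$ can be lost. Both counterexamples are designed to keep $h$ alive under localization.

\begin{proposition}\label{prop:P1}
The object $\mathcal O\in\mathcal A$ is indecomposable and pure-injective, but not g-pure-injective. In particular $\mathrm{Zg}(\mathcal A)\neq\mathrm{GZg}(\mathcal A)$.
\end{proposition}

\begin{proof}
It is indecomposable because $\operatorname{End}(\mathcal O)=k$, and not g-pure-injective by Lemma~\ref{lem:obstruction} with $s_\nu=x_\nu$. It remains to show that every phantom map $z\to\mathcal O[1]$ vanishes. The difficulty is that $z$ is arbitrary. Serre duality suggests that a map to $\mathcal O[1]$ is determined by its composites with maps out of the single compact object $\mathcal O(2)$, and this statement can be checked on generators.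

Fix an isomorphism $\operatorname{tr}\colon\operatorname{Hom}(\mathcal O(2),\mathcal O[1])=H^1(\mathbb P^1,\mathcal O(-2))\cong k$. For $z\in\mathcal A$ define
\[
\Phi_z\colon\operatorname{Hom}(z,\mathcal O[1])\to\operatorname{Hom}_k\bigl(\operatorname{Hom}(\mathcal O(2),z),k\bigr),\qquad f\mapsto\bigl(g\mapsto\operatorname{tr}(fg)\bigr).
\]
This map is natural in $z$. Both sides send triangles to long exact sequences, because $\operatorname{Hom}_k(-,k)$ is exact, and coproducts to products, because $\mathcal O(2)$ is compact. By the five lemma, the objects $z$ such that $\Phi_{z[i]}$ is bijective for all $i$ form a localizing subcategory. For $z=\mathcal O(m)$ the map $\Phi_{z[i]}$ comes from the composition pairing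
\[
H^{1-i}(\mathbb P^1,\mathcal O(-m))\times H^i(\mathbb P^1,\mathcal O(m-2))\to H^1(\mathbb P^1,\mathcal O(-2)).
\]
For $i\neq0,1$ both groups on the left are zero. For $i=0$ and $i=1$ this is the multiplication pairing between $H^0(\mathcal O(n))$ and $H^1(\mathcal O(-n-2))$, with $n=m-2$ and $n=-m$ respectively, which is perfect by Serre duality \cite[III.5.1 and III.7.1]{HartshorneAG}. Concretely, the monomials $x_0^\alpha x_1^\beta$ with $\alpha,\beta\geq0$ and $\alpha+\beta=n$, and the \v{C}ech classes $x_0^{-\alpha-1}x_1^{-\beta-1}$, are dual bases with respect to the generator $x_0^{-1}x_1^{-1}$ of $H^1(\mathcal O(-2))$. Hence $\Phi_z$ is bijective for all $z\in\mathcal A$. If $f\colon z\to\mathcal O[1]$ is phantom, then $fg=0$ for all $g\colon\mathcal O(2)\to z$, so $\Phi_z(f)=0$ and $f=0$.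
\end{proof}

\section{When all pure-injectives are geometric}\label{sec:criterion}

In this section $\mathcal T\neq0$, $X=\operatorname{Spc}(\mathcal T^\omega)$ and $R=\operatorname{End}(\mathbf 1)$. We call a map $f$ \emph{locally zero} if $\iota^*_{\mathcal P}f=0$ for all $\mathcal P\in X$. We prove Theorem~\ref{thm:B} in three stages: (1)$\Leftrightarrow$(2)$\Leftrightarrow$(3), then (3)$\Leftrightarrow$(4), then (4)$\Leftrightarrow$(5).

\subsection{From objects to maps out of the unit}

\begin{proof}[Proof of \textup{(1)}$\Leftrightarrow$\textup{(2)}]
If (2) holds, a g-pure triangle starting in a pure-injective object is pure, hence split. This gives (1).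

For the converse, the difficulty is that (1) speaks only about indecomposable objects, so we must show that these suffice to detect a failure of purity. Let $\operatorname{Mod}\text{-}\mathcal T^\omega$ be the Grothendieck category of additive functors $(\mathcal T^\omega)^{\mathrm{op}}\to\mathrm{Ab}$, and let $x\mapsto\widehat x=\operatorname{Hom}(-,x)|_{\mathcal T^\omega}$ be the restricted Yoneda functor. It is homological, $\widehat x=0$ only for $x=0$, and a map $f$ is phantom if and only if $\widehat f=0$. By \cite[Thm.~1.8, Cor.~1.9]{Krause}, every injective object of $\operatorname{Mod}\text{-}\mathcal T^\omega$ has the form $\widehat p$ with $p$ pure-injective, and then $\operatorname{Hom}(x,p)\cong\operatorname{Hom}(\widehat x,\widehat p)$ for all $x\in\mathcal T$.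

Assume (1), and let $x\xrightarrow{u}y\to z\xrightarrow{\delta}x[1]$ be g-pure but not pure. Then $N=\ker\widehat u$, which is the image of $\widehat{\delta[-1]}$, is nonzero. Let $N'\subseteq N$ be the subfunctor generated by a nonzero element. Being finitely generated, $N'$ has a maximal proper subobject by Zorn's lemma, hence a simple quotient $S$. Let $S\subseteq\widehat p$ be an injective envelope, with $p$ pure-injective. Every nonzero subobject of $\widehat p$ contains $S$, so $\widehat p$ is not a direct sum of two nonzero subobjects, and $p$ is indecomposable. By (1), $p$ is g-pure-injective. Extend the nonzero map $N'\to S\to\widehat p$ to $\widehat x$, and write the extension as $\widehat v$ with $v\colon x\to p$. In each stalk $\delta$ becomes phantom, hence so does $v[1]\circ\delta$. Thus the triangle $p\to y'\to z\to p[1]$ with third map $v[1]\circ\delta$ is g-pure, so it splits and $v[1]\circ\delta=0$. Therefore $v$ factors through $u$, and $\widehat v$ vanishes on $N\supseteq N'$, a contradiction.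
\end{proof}

\begin{proof}[Proof of \textup{(2)}$\Leftrightarrow$\textup{(3)}]
Assume (2) and let $f\colon\mathbf 1\to x$ be locally zero. The triangle with third map $f$ splits in every stalk, so it is g-pure, hence pure. Then $f$ is phantom with compact source, so $f=0$.

Assume (3). Let $\delta\colon z\to x[1]$ be the third map of a g-pure triangle, and let $g\colon c\to z$ with $c$ compact. Each $\iota^*_{\mathcal P}(\delta g)$ vanishes, since $\iota^*_{\mathcal P}\delta$ is phantom and $\iota^*_{\mathcal P}c$ is compact. Rigidity moves the source to the unit: the adjoint $\mathbf 1\to c^\vee\otimes x[1]$ of $\delta g$ is locally zero because $\iota^*_{\mathcal P}$ is monoidal. It is zero by (3), so $\delta g=0$ and $\delta$ is phantom.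
\end{proof}

\subsection{Partitions of unity}
For $r\in R$ we have $D(r)=X\setminus\operatorname{supp}(\operatorname{cone}r)$, a quasi-compact open by (S1). By \cite{BalmerSpectra}, the set $\rho(\mathcal P)=\{r\in R:\mathcal P\notin D(r)\}$ is a prime ideal of $R$ for every $\mathcal P$. Consequently
\begin{equation}\label{eq:D}
D(1)=X,\qquad D(0)=\varnothing,\qquad D(rs)=D(r)\cap D(s),\qquad D\Bigl(\sum r_i\Bigr)\subseteq\bigcup D(r_i),
\end{equation}
and $X_{\mathfrak m}=\{\mathcal P:\rho(\mathcal P)\subseteq\mathfrak m\}=\rho^{-1}(\operatorname{Spec}R_{\mathfrak m})$. The link between these open sets and the action of $R$ is a nilpotence statement.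

\begin{lemma}\label{lem:nil}
Let $r,t\in R$ and let $d$ be compact.
\begin{itemize}
\item[(a)] If $\operatorname{supp}(d)\cap D(r)=\varnothing$, then $r^m_d=0$ for some $m\ge1$.
\item[(b)] If $D(t)\subseteq D(r)$, then $t^m\in rR$ for some $m\geq1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathcal N$ be the class of compact objects on which some power of $r$ acts as zero. It is closed under shifts, summands and tensoring with compact objects. Let $a\xrightarrow{\alpha}b\xrightarrow{\beta}c\to a[1]$ be a triangle with $r^m_a=0$ and $r^n_c=0$. Then $\beta r^n_b=r^n_c\beta=0$, so $r^n_b=\alpha\varphi$ for some $\varphi$, and $r^{m+n}_b=\alpha r^m_a\varphi=0$. So $\mathcal N$ is a thick $\otimes$-ideal. In the triangle $\mathbf 1\xrightarrow{r}\mathbf 1\xrightarrow{\pi}c\xrightarrow{\partial}\mathbf 1[1]$ we have $r_c\pi=\pi r=0$, so $r_c=\psi\partial$ for some $\psi$, and $r_c^2=\psi\circ r[1]\circ\partial=0$. So $\operatorname{cone}(r)\in\mathcal N$. The hypothesis says $\operatorname{supp}(d)\subseteq\operatorname{supp}(\operatorname{cone}r)$, and (S3) gives $d\in\langle\operatorname{cone}r\rangle\subseteq\mathcal N$.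

(b) By (a), some $t^m$ acts as zero on $c=\operatorname{cone}(r)$. Then $\pi t^m=t^m_c\pi=0$, so $t^m$ factors through $r$.
\end{proof}

\begin{proof}[Proof of \textup{(4)}$\Rightarrow$\textup{(3)}]
Let $f\colon\mathbf 1\to x$ be locally zero. By (N), for each $\mathcal P$ the map $f$ factors through some $a\in\mathcal P$, and $\mathcal P$ lies in the open set $X\setminus\operatorname{supp}(a)$. By quasi-compactness there are $a_1,\dots,a_n$ such that $f$ factors through each $a_i$ and the sets $U_i=X\setminus\operatorname{supp}(a_i)$ cover $X$. Take $r_i$ as in (4). By Lemma~\ref{lem:nil}(a) there is $m$ such that $r_i^m$ acts as zero on $a_i$ for all $i$, so $r_i^mf=0$. Since $\sum r_i=1$, no prime ideal of $R$ contains all $r_i^m$; so they generate $R$, and $f=0$.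
\end{proof}

\begin{proof}[Proof of \textup{(3)}$\Rightarrow$\textup{(4)}]
It suffices to treat covers by quasi-compact opens: a finite open cover $\{U_i\}$ is refined by a finite cover by quasi-compact opens $V_j\subseteq U_{i(j)}$, and if $s_j$ work for the $V_j$, then $r_i=\sum_{i(j)=i}s_j$ work for the $U_i$ by \eqref{eq:D}. So let $U_i=X\setminus\operatorname{supp}(a_i)$ with $a_i$ compact.

We must produce elements of $R$ from the objects $a_i$. The tool is a map to the unit that is invertible over $U_i$ and acts as zero on $a_i$. Complete the coevaluation to a triangle $b_i\xrightarrow{\xi_i}\mathbf 1\xrightarrow{\eta_i}a_i\otimes a_i^\vee\to b_i[1]$. As $\eta_i\otimes a_i$ is a split monomorphism and $\eta_i\xi_i=0$, we get $\xi_i\otimes a_i=0$. If $\mathcal P\in U_i$, then $a_i\otimes a_i^\vee\in\mathcal P$, so $\iota^*_{\mathcal P}\xi_i$ is an isomorphism. Now take a triangle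
\[
\bigoplus_ib_i\xrightarrow{(\xi_i)}\mathbf 1\xrightarrow{f}x\to\bigoplus_ib_i[1].
\]
Since $f\xi_i=0$ for all $i$ and the $U_i$ cover $X$, the map $f$ is locally zero. By (3), $f=0$, so $(\xi_i)$ is a split epimorphism: there are $t_i\colon\mathbf 1\to b_i$ with $\sum\xi_it_i=1$. Put $r_i=\xi_it_i\in R$. Then $r_i\otimes a_i=0$. If $\mathcal P\in D(r_i)$, then $\iota^*_{\mathcal P}(r_i\otimes a_i)$ is both zero and invertible, so $\iota_{\mathcal P}^*a_i=0$ and $\mathcal P\in U_i$.
\end{proof}

\subsection{Closed points}
Elements of $R$ generate the unit ideal if and only if no maximal ideal contains them all, so (4) should be testable one maximal ideal at a time. The next lemma lets us pass between $X_{\mathfrak m}$ and the opens $D(t)$.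

\begin{lemma}\label{lem:Xm}
Let $\mathfrak m\subset R$ be a maximal ideal.
\begin{itemize}
\item[(a)] If $X_{\mathfrak m}\subseteq W$ with $W$ open, then $D(t)\subseteq W$ for some $t\notin\mathfrak m$.
\item[(b)] If $r\in\mathfrak m$, then $X_{\mathfrak m}\not\subseteq D(r)$. In particular $X_{\mathfrak m}\neq\varnothing$.
\item[(c)] The closure in $X_{\mathfrak m}$ of each point of $X_{\mathfrak m}$ contains a closed point of $X_{\mathfrak m}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sets $D(t)\setminus W$ with $t\notin\mathfrak m$ are closed in the constructible topology, the family is stable under finite intersections by \eqref{eq:D}, and its intersection $X_{\mathfrak m}\setminus W$ is empty. By compactness one member is empty.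

(b) Otherwise (a) and Lemma~\ref{lem:nil}(b) give $t\notin\mathfrak m$ with $t^m\in rR\subseteq\mathfrak m$, which is absurd. For the last claim take $r=0$.

(c) The set $X_{\mathfrak m}$ is closed in the constructible topology, hence compact in it, hence quasi-compact in the coarser given topology. By quasi-compactness and Zorn's lemma, every nonempty closed subset of $X_{\mathfrak m}$ contains a minimal nonempty closed subset $F$. All points of $F$ have closure $F$, and $X_{\mathfrak m}$ is $T_0$, so $F$ is a single point.
\end{proof}

\begin{proof}[Proof of \textup{(5)}$\Rightarrow$\textup{(4)}]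
Let $X=U_1\cup\dots\cup U_n$ and let $\mathfrak m$ be maximal. Some $U_i$ contains the unique closed point of $X_{\mathfrak m}$. By Lemma~\ref{lem:Xm}(c) this point lies in the closure of every point of $X_{\mathfrak m}$, so $X_{\mathfrak m}\subseteq U_i$. By Lemma~\ref{lem:Xm}(a), $D(t)\subseteq U_i$ for some $t\notin\mathfrak m$. The elements $t$ so obtained, as $\mathfrak m$ varies, generate the unit ideal: $\sum_jc_jt_j=1$ with $D(t_j)\subseteq U_{i(j)}$. Put $r_i=\sum_{i(j)=i}c_jt_j$; then $D(r_i)\subseteq U_i$ by \eqref{eq:D}.
\end{proof}

\begin{proof}[Proof of \textup{(4)}$\Rightarrow$\textup{(5)}]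
By Lemma~\ref{lem:Xm}(b),(c), the space $X_{\mathfrak m}$ has a closed point. Suppose it has two, $\mathcal P\ne\mathcal Q$. Put $U_1=X\setminus\overline{\{\mathcal P\}}$ and $U_2=X\setminus\overline{\{\mathcal Q\}}$, with closures taken in $X$. These closures meet $X_{\mathfrak m}$ only in $\mathcal P$ and $\mathcal Q$ respectively, so $X_{\mathfrak m}\subseteq U_1\cup U_2$, while neither $U_1$ nor $U_2$ contains $X_{\mathfrak m}$. To apply (4) we need a cover of all of $X$, so we add a third open set that also fails to contain $X_{\mathfrak m}$. By Lemma~\ref{lem:Xm}(a), $D(t)\subseteq U_1\cup U_2$ for some $t\notin\mathfrak m$. Choose $s\in R$ with $r=1-ts\in\mathfrak m$ and put $U_3=D(r)$, which does not contain $X_{\mathfrak m}$ by Lemma~\ref{lem:Xm}(b). By \eqref{eq:D}, $X=D(ts)\cup D(r)\subseteq U_1\cup U_2\cup U_3$. Take $r_1+r_2+r_3=1$ as in (4). Some $r_i$ is not in $\mathfrak m$, and then $X_{\mathfrak m}\subseteq D(r_i)\subseteq U_i$, a contradiction.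
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\subsection{Examples and consequences}

\begin{example}\label{ex:basic}
(a) Let $A$ be a commutative noetherian ring and $\mathcal T$ its derived category. Then $X=\operatorname{Spec}A$, $R=A$, and $D(r)$ is the usual principal open, since $\operatorname{cone}(r)_{\mathfrak p}=0$ if and only if $r\notin\mathfrak p$. If $U_i=X\setminus V(I_i)$ cover $X$, then $\sum I_i=A$, so $1=\sum r_i$ with $r_i\in I_i$ and $D(r_i)\subseteq U_i$. Thus (4) holds.

(b) Let $Y$ be a noetherian separated scheme and $\mathcal T=\mathbf D_{qc}(Y)$, with $\mathcal T^\omega=\operatorname{Perf}(Y)$. For an affine open $V\subseteq Y$ we have $\mathcal T(V)\cong\mathbf D_{qc}(V)$, by Thomason--Trobaugh and Neeman. By (a), any affine cover is a cover as in the Question.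

(c) For the category $\mathcal A$ of Section~\ref{sec:P1} we have $R=k$, so each $D(r)$ is $\varnothing$ or $\mathbb P^1$. Condition (3) fails for the adjoint $\mathcal O\to\mathcal O(-2)[1]$ of $h$, condition (4) fails for the two standard charts, and (5) fails because $X_{(0)}=\mathbb P^1$.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $\mathcal T=0$ there is nothing to prove, so let $\mathcal T\ne0$.

(a) A cover as in the Question exists if and only if every prime has a quasi-compact open neighborhood $U$ with $\mathrm{Zg}(\mathcal T(U))=\mathrm{GZg}(\mathcal T(U))$. As $U\neq\varnothing$, we have $\mathcal T(U)\neq0$, and Theorem~\ref{thm:B} applies to $\mathcal T(U)$.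

(b) Recall that $R^\bullet=\bigoplus_n\operatorname{Hom}(\mathbf 1,\mathbf 1[n])$ is graded-commutative with $R^0=R$, and that the graded comparison map sends $\mathcal P$ to the homogeneous prime $\rho^\bullet(\mathcal P)$ whose homogeneous elements are the $r$ with $\operatorname{cone}(r)\notin\mathcal P$; thus $\rho(\mathcal P)=\rho^\bullet(\mathcal P)\cap R$. If $\rho^\bullet$ is a homeomorphism, it identifies $X_{\mathfrak m}$ with the space of homogeneous primes that miss $R\setminus\mathfrak m$, that is, with $\operatorname{Spec}^h(B)$ for $B=R^\bullet_{\mathfrak m}$. Here $B^0=R_{\mathfrak m}$ is local. Let $a,b\in B$ be homogeneous non-units of the same degree $n$, and suppose $a+b$ is a unit. Its inverse $c$ is homogeneous of degree $-n$, and $ac+bc=1$ in the local ring $B^0$. So $ac$ or $bc$ is a unit, and then $a$ or $b$ is a unit by graded-commutativity, a contradiction. For the same reason a homogeneous multiple of a homogeneous non-unit is a non-unit. Hence the homogeneous non-units span a homogeneous ideal $\mathfrak n$ whose homogeneous elements are exactly the homogeneous non-units. It is prime, since a product of units is a unit, and it contains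 every proper homogeneous ideal. So $\mathfrak n$ is the unique closed point of $\operatorname{Spec}^h(B)$, and (5) holds.

(c) A spectral space of dimension $0$ is profinite, so an open cover $U_1,\dots,U_n$ of $X$ is refined by a finite partition $X=\bigsqcup_jV_j$ into clopen sets $V_j\subseteq U_{i(j)}$. By \cite[Thm.~2.11]{BalmerSupports}, $\mathbf 1=\bigoplus_j\mathbf 1_j$ with $\operatorname{supp}(\mathbf 1_j)=V_j$. Let $\epsilon_j\in R$ be the projection onto $\mathbf 1_j$. Then $\sum\epsilon_j=1$, and $\operatorname{cone}(\epsilon_j)=\bigoplus_{l\neq j}(\mathbf 1_l\oplus\mathbf 1_l[1])$ has support $X\setminus V_j$, so $D(\epsilon_j)=V_j$. The elements $r_i=\sum_{i(j)=i}\epsilon_j$ verify (4). In this case the one-element cover $\{X\}$ is a cover as in the Question.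
\end{proof}

\section{Projective lines converging to a point}\label{sec:lines}

We prove Theorem~\ref{thm:A}. We want a point all of whose neighborhoods contain a complete projective line. An infinite disjoint union of lines is not quasi-compact, and its structure sheaf, being the direct sum of the structure sheaves of the lines, is not compact. Adding one point at infinity restores quasi-compactness, and that point has the property we want.

\subsection{The space and the category}
Let $k$ be a field and $C_n$, $n\geq1$, copies of $\mathbb P^1_k$. Put $Y=\{\infty\}\sqcup\bigsqcup_nC_n$. Declare $V\subseteq Y$ open if every $V\cap C_n$ is open in $C_n$ and, in case $\infty\in V$, we have $C_n\subseteq V$ for all but finitely many $n$. Each $C_n$ and each $Y_{\ge N}=\{\infty\}\cup\bigcup_{n\ge N}C_n$ is open and closed, and every neighborhood of $\infty$ contains some $Y_{\geq N}$.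

The space $Y$ is spectral of Krull dimension $1$. Each $Y_{\geq N}$, in particular $Y=Y_{\ge1}$, is quasi-compact, since a neighborhood of $\infty$ omits points of only finitely many of the quasi-compact sets $C_n$. The opens of the noetherian spaces $C_n$, together with the $Y_{\ge N}$, form a basis of quasi-compact opens closed under finite intersections. An irreducible closed set that meets the clopen set $C_n$ lies in $C_n$; otherwise it is $\{\infty\}$. So irreducible closed sets have unique generic points, and chains of them have length at most $1$, with equality inside $C_n$.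

For $V$ open let $\mathcal O_Y(V)$ be the ring of families $(s_n)\in\prod_n\mathcal O_{C_n}(V\cap C_n)$ subject, when $\infty\in V$, to the condition that there is $s_\infty\in k$ with $s_n=s_\infty$ for $n\gg0$. This is a sheaf: in an open cover of $V\ni\infty$ some member contains $\infty$ and hence some $Y_{\geq N}$, so the condition at $\infty$ holds for a glued family. Its restriction to $C_n$ is $\mathcal O_{C_n}$, and $\mathcal O_{Y,\infty}=k$ through $s_\infty$.

If $W\subseteq Y$ is clopen, restriction gives an equivalence of tt-categories $\mathbf D(Y)\cong\mathbf D(W)\times\mathbf D(Y\setminus W)$. Let $\mathcal O_{C_n}(m)$ be $\mathcal O(m)$ on $C_n$ extended by zero. It is dualizable with dual $\mathcal O_{C_n}(-m)$, and $\mathcal O_{C_n}(a)\otimes\mathcal O_{C_l}(b)$ is $\mathcal O_{C_n}(a+b)$ for $n=l$ and zero otherwise. So $\mathcal G=\{0,\mathcal O_Y\}\cup\{\mathcal O_{C_n}(m)\}_{n,m}$ satisfies the hypotheses of Lemma~\ref{lem:ringed}(b). We put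
\[
\mathcal T=\operatorname{loc}(\mathcal G)\subseteq\mathbf D(Y).
\]
Let $e_n=\mathcal O_{C_n}$, and let $e_n'$ and $f_N$ be the structure sheaves of $Y\setminus C_n$ and $Y_{\geq N}$ extended by zero. Then $\mathbf 1=e_n\oplus e_n'=e_1\oplus\dots\oplus e_{N-1}\oplus f_N$, so all these objects lie in $\mathcal T^\omega$. Tensoring with one of them is restriction to the corresponding clopen set followed by extension by zero.

Fix $n$. Every $x\in\mathcal T$ is $(e_n\otimes x)\oplus(e_n'\otimes x)$ with both summands in $\mathcal T$, so $\mathcal T=\mathcal T_n\times\mathcal T_n'$ with $\mathcal T_n\subseteq\mathbf D(C_n)$ and $\mathcal T'_n\subseteq\mathbf D(Y\setminus C_n)$. The objects $x\in\mathcal T$ with $x|_{C_n}\in\mathcal A$ form a localizing subcategory containing $\mathcal G$, so $\mathcal T_n\subseteq\mathcal A$; and $\mathcal T_n$ is localizing and contains all $\mathcal O(m)$. Hence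
\begin{equation}\label{eq:product}
\mathcal T=\mathcal A\times\mathcal T'_n\qquad\text{as tt-categories.}
\end{equation}

\subsection{The prime at infinity}
The stalk functor $c\mapsto c_\infty$ from $\mathcal T^\omega$ to the derived category $\mathbf D(k)$ of $k$-vector spaces is exact and monoidal, and a tensor product of nonzero complexes of vector spaces is nonzero. So $\mathcal P_\infty=\{c\in\mathcal T^\omega:c_\infty=0\}$ is a prime. We need to know that properties of the stalk of a compact object spread to a neighborhood of $\infty$.

\begin{lemma}\label{lem:germ}
For $a,b\in\mathcal T^\omega$ the stalk functor induces a bijection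
\[
\operatorname{colim}_N\operatorname{Hom}_{\mathbf D(Y_{\ge N})}(a|_{Y_{\geq N}},b|_{Y_{\geq N}})\to\operatorname{Hom}_{\mathbf D(k)}(a_\infty,b_\infty).
\]
Consequently:
\begin{itemize}
\item[(a)] if $c\in\mathcal P_\infty$, then $c|_{Y_{\ge N}}=0$ for some $N$;
\item[(b)] $\mathcal P_\infty$ is the only prime that contains every $e_n$.
\end{itemize}
\end{lemma}

\begin{proof}
Restriction and stalk are monoidal, so by duality we may replace $(a,b)$ by $(\mathbf 1,M)$ with $M=a^\vee\otimes b$. Represent $M$ by a K-injective complex $I$. Its restriction to an open $V$ is K-injective, so $\operatorname{Hom}_{\mathbf D(V)}(\mathcal O_V,M|_V)=H^0(\Gamma(V,I))$. Filtered colimits are exact and the $Y_{\ge N}$ are cofinal among neighborhoods of $\infty$, so the colimit is $H^0(I_\infty)=\operatorname{Hom}_{\mathbf D(k)}(k,M_\infty)$.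

(a) The identity of $c$ has zero stalk, so it restricts to zero on some $Y_{\ge N}$.

(b) Each $e_n$ lies in $\mathcal P_\infty$. Let $\mathcal Q$ be a prime containing all $e_n$. If $c\in\mathcal P_\infty$, then $c=\bigoplus_{n<N}e_n\otimes c\in\mathcal Q$ by (a). If $c\notin\mathcal P_\infty$, there are maps $k[i]\to c_\infty\to k[i]$ composing to the identity, for some $i$. By the bijection they lift to maps $f_N[i]\to f_N\otimes c\to f_N[i]$ whose composite is the identity once $N$ is large enough. If $c$ were in $\mathcal Q$, then $f_N\in\mathcal Q$ and $\mathbf 1=e_1\oplus\dots\oplus e_{N-1}\oplus f_N\in\mathcal Q$, which is impossible. So $\mathcal Q=\mathcal P_\infty$.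
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}
Some member of a given cover contains $\mathcal P_\infty$, so it suffices to show that the equality fails for every quasi-compact open $U\ni\mathcal P_\infty$. By (S1) its complement is $Z=\operatorname{supp}(c)$ with $c$ compact, and $c\in\mathcal P_\infty$. By Lemma~\ref{lem:germ}(a) there is $n$ with $c|_{C_n}=0$, that is, $e_n\otimes c=0$. For $d\in\mathcal T^\omega_Z$, (S2) gives $\operatorname{supp}(e_n\otimes d)\subseteq\operatorname{supp}(e_n\otimes c)=\varnothing$, so $e_n\otimes d=0$. Thus $\mathcal T^\omega_Z$, and with it $\operatorname{loc}(\mathcal T^\omega_Z)$, lies in the second factor of \eqref{eq:product}. Fractions in a product category are formed componentwise, so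
\[
\mathcal T(U)=\mathcal A\times\mathcal B,\qquad\mathcal B=\mathcal T'_n/\operatorname{loc}(\mathcal T^\omega_Z).
\]
The localization has not touched the line $C_n$. Let $w=(\mathcal O,0)$. It is indecomposable, since $\operatorname{End}(w)=k$. A map $(z,z')\to w[1]$ has the form $(f,0)$. If it is phantom, then testing on the compact objects $(c',0)$ with $c'\in\mathcal A^\omega$ shows that $f$ is phantom in $\mathcal A$, so $f=0$ by Proposition~\ref{prop:P1}. Hence $w$ is pure-injective. Finally, the maps $(h,0)\neq0$, $(x_0,0)$ and $(x_1,0)$ satisfy the hypotheses of Lemma~\ref{lem:obstruction}, so $w$ is not g-pure-injective. Therefore $w\in\mathrm{Zg}(\mathcal T(U))\setminus\mathrm{GZg}(\mathcal T(U))$.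

It remains to compute the dimension. Since $\mathbf 1=e_n\oplus e_n'$ and $e_n\otimes e_n'=0$, the spectrum is the disjoint union of the closed sets $\operatorname{supp}(e_n)$ and $\operatorname{supp}(e_n')$, so $\operatorname{supp}(e_n)$ is clopen. A prime in $\operatorname{supp}(e_n)$ contains $e'_n$, so under \eqref{eq:product} it has the form $\mathcal P\times(\mathcal T_n')^\omega$ with $\mathcal P$ a prime of $\mathcal A^\omega$, and every such product is prime. For $c=(a,a')$ compact, this prime lies in $\operatorname{supp}(c)$ if and only if $\mathcal P\in\operatorname{supp}(a)$. Hence $\operatorname{supp}(e_n)\cong\operatorname{Spc}(\mathcal A^\omega)\cong\mathbb P^1$. These clopen sets are pairwise disjoint because $e_n\otimes e_l=0$ for $n\neq l$, and by Lemma~\ref{lem:germ}(b) the only prime outside all of them is $\mathcal P_\infty$. An irreducible closed subset therefore lies in one copy of $\mathbb P^1$ or equals $\{\mathcal P_\infty\}$, and the Krull dimension is $1$. \qed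

\begin{remark}\label{rem:onepoint}
The failure occurs only at $\mathcal P_\infty$. If $U$ is an affine open of $\operatorname{supp}(e_n)\cong\mathbb P^1$, then the localization kills $\mathcal T_n'$ and $\mathcal T(U)=\mathcal A(U)$; as $\mathcal A=\operatorname{loc}(\operatorname{Perf}(\mathbb P^1))=\mathbf D_{qc}(\mathbb P^1)$, the equality holds there by Example~\ref{ex:basic}. The spectrum is not noetherian, since the closed sets $\operatorname{supp}(f_N)$ decrease strictly.
\end{remark}

\section{Infinitely many blow-ups of the plane}\label{sec:blowup}

We prove Theorem~\ref{thm:D}. A noetherian space cannot contain infinitely many disjoint nonempty clopen sets, so the lines can no longer be connected components. Instead we create them inside a surface: if an open subset of the plane contains a point $p$, its preimage in the blow-up at $p$ contains the whole exceptional curve. We therefore blow up a sequence of points such that every nonempty open set contains all but finitely many of them. The same property will make the limit noetherian.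

\subsection{The space}
Let $k$ be a countable algebraically closed field and $S_0=\mathbb P^2_k$. Countability allows us to enumerate the nonconstant homogeneous polynomials $F_1,F_2,\dots$ in three variables. A nonempty open subset of $S_0$ has infinitely many closed points, so we can choose distinct closed points $p_1,p_2,\dots$ with $p_j\notin V(F_1)\cup\dots\cup V(F_j)$. A proper closed subset of $S_0$ lies in some $V(F_i)$ and so contains no $p_j$ with $j\geq i$. Thus
\begin{equation}\label{eq:generic}
\text{every proper closed subset of $S_0$ contains only finitely many $p_j$.}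
\end{equation}
Let $S_n$ be the blow-up of $S_0$ at $p_1,\dots,p_n$, a smooth projective surface, and let $\pi_{mn}\colon S_m\to S_n$ ($m\geq n$) be the natural maps; $\pi_{mn}$ is the blow-up at the points of $S_n$ over $p_{n+1},\dots,p_m$, and is an isomorphism away from them. As $k$ is algebraically closed, the exceptional curves are isomorphic to $\mathbb P^1_k$. Let $S=\lim S_n$ be the limit of topological spaces, with projections $\pi_n$, and put $\mathcal O_S=\operatorname{colim}_n\pi_n^{-1}\mathcal O_{S_n}$. Each $\pi_n$ is a morphism of ringed spaces, and $\pi_n=\pi_{mn}\pi_m$. The sets $\pi_n^{-1}(V)$ with $V\subseteq S_n$ open form a basis of $S$. The image in $S_0$ of a proper closed subset of $S_n$ is a proper closed subset, because $\pi_{n0}$ is a closed map and only the generic point of $S_n$ lies over the generic point of $S_0$.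

\begin{lemma}\label{lem:space}
The space $S$ is spectral, irreducible, noetherian and of Krull dimension at most $2$.
\end{lemma}

\begin{proof}
It is spectral as a limit of spectral spaces along spectral maps. The generic points of the $S_n$ define a point of $S$ that lies in every nonempty basic open set, so $S$ is irreducible.

We claim that every closed $Z\subsetneq S$ is noetherian of dimension at most $1$. The complement of $Z$ contains a nonempty basic open, so $Z\subseteq\pi_n^{-1}(W)$ with $W\subsetneq S_n$ closed. By \eqref{eq:generic} there is $N\ge n$ such that $\pi_{n0}(W)$ contains no $p_j$ with $j>N$. Let $W_m=\pi_{mn}^{-1}(W)$ for $m\geq N$. Then $W_N$ is a proper closed subset of the surface $S_N$ that avoids the centers of all later blow-ups, so $W_m\to W_N$ is a homeomorphism for $m\ge N$. Hence $\pi_n^{-1}(W)=\lim_mW_m\cong W_N$, which is noetherian of dimension at most $1$, and so is its closed subset $Z$.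

A descending chain of closed subsets of $S$ is constant equal to $S$ or enters such a $Z$, so it stabilizes. In a strict chain of irreducible closed subsets, all members but the largest lie in such a $Z$, so the chain has length at most $2$.
\end{proof}

\begin{remark}
Property \eqref{eq:generic} is needed for noetherianity. Suppose an irreducible curve $C\subset S_0$ contained infinitely many of the points blown up, and let $C_N\subset S_N$ be its strict transform. The closed sets $\pi_N^{-1}(C_N)$ decrease. If $p_j\in C$, then $\pi_N^{-1}(C_N)$ contains the line $\pi_0^{-1}(p_j)$ for $N<j$ and meets it in a finite set for $N\geq j$. So the chain would not stabilize.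
\end{remark}

\subsection{The category and its spectrum}
Let $\mathcal G\subset\mathbf D(S)$ be a set of representatives of the objects $L\pi_n^*a$ with $n\geq0$ and $a\in\operatorname{Perf}(S_n)$. Perfect complexes are dualizable with perfect duals, the functors $L\pi_n^*$ are monoidal, and $L\pi_n^*=L\pi_m^*L\pi_{mn}^*$ lets us move any two objects of $\mathcal G$ to a common level. So Lemma~\ref{lem:ringed}(b) applies, and we put $\mathcal T=\operatorname{loc}(\mathcal G)$. To compute in $\mathcal T$ we need to know that no maps are created or lost in the limit.

\begin{lemma}\label{lem:ff}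
The functor $L\pi_n^*\colon\operatorname{Perf}(S_n)\to\mathbf D(S)$ is fully faithful, and $\mathcal T^\omega$ is the increasing union of the essential images $\mathcal K_n$ of these functors.
\end{lemma}

\begin{proof}
By duality it suffices to show that $H^i(S_n,M)\to H^i(S,L\pi_n^*M)$ is bijective for all $i$ and all perfect $M$. As $S_n$ is projective, $M$ is a bounded complex of vector bundles, and by induction on its length and the five lemma we may take $M=\mathcal E$ a vector bundle. Then
\[
L\pi_n^*\mathcal E=\pi_n^{-1}\mathcal E\otimes_{\pi_n^{-1}\mathcal O_{S_n}}\mathcal O_S=\operatorname{colim}_{m\geq n}\pi_m^{-1}\pi_{mn}^*\mathcal E,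
\]
so $H^i(S,L\pi_n^*\mathcal E)=\operatorname{colim}_mH^i(S_m,\pi_{mn}^*\mathcal E)$ by \cite[\emph{Cohomology}, cohomology of limits of spectral spaces]{Stacks}. For a blow-up of points on a smooth surface, $R\pi_{mn,*}\mathcal O_{S_m}=\mathcal O_{S_n}$. By the projection formula $R\pi_{mn,*}\pi^*_{mn}\mathcal E=\mathcal E$, so every pullback map $H^i(S_n,\mathcal E)\to H^i(S_m,\pi_{mn}^*\mathcal E)$ is bijective.

Thus each $\mathcal K_n\cong\operatorname{Perf}(S_n)$ is a full triangulated subcategory in which idempotents split, so it is thick in $\mathbf D(S)$, and $\mathcal K_n\subseteq\mathcal K_m$ for $n\leq m$. The union is thick and consists of the objects isomorphic to members of $\mathcal G$, so it equals $\operatorname{thick}(\mathcal G)=\mathcal T^\omega$.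
\end{proof}

From now on we identify $\operatorname{Perf}(S_n)$ with $\mathcal K_n\subseteq\mathcal T^\omega$.

\begin{lemma}\label{lem:spc}
There is a homeomorphism $\operatorname{Spc}(\mathcal T^\omega)\cong S$ under which $\operatorname{supp}(c)=\pi_n^{-1}(\operatorname{supp}_{S_n}(c))$ for $c\in\operatorname{Perf}(S_n)$.
\end{lemma}

\begin{proof}
A prime $\mathcal Q$ gives primes $\mathcal Q_n=\mathcal Q\cap\mathcal K_n$ with $\mathcal Q_m\cap\mathcal K_n=\mathcal Q_n$. Conversely, the union of such a compatible family is a prime of $\mathcal T^\omega$, because each defining condition involves finitely many objects, which lie in a common $\mathcal K_m$. These constructions are mutually inverse. By Thomason--Balmer, $\mathcal Q_n=\{a:a_{y_n}=0\}$ for a unique $y_n\in S_n$. For $y\in S_m$ with image $y'\in S_n$ and $a\in\operatorname{Perf}(S_n)$, we have $(L\pi_{mn}^*a)_y=0$ if and only if $a_{y'}=0$: by Nakayama's lemma a perfect complex over a local ring vanishes if and only if its derived fiber at the residue field does, and the fiber at $y$ is obtained from the fiber at $y'$ by a field extension. So compatibility means $\pi_{mn}(y_m)=y_n$, and we get a bijection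 with $S$ under which supports are as stated. Every closed subset of $S_n$ is the support of a perfect complex by (S1), since $S_n$ is noetherian. Hence the bijection matches bases of closed sets.
\end{proof}

By Lemmas~\ref{lem:space} and~\ref{lem:spc}, the spectrum has the properties stated in Theorem~\ref{thm:D}.

\subsection{Failure over every nonempty open}
The exceptional curve is not a clopen set, so $\mathcal T(U)$ does not split off a copy of $\mathcal A$. What survives is that localization does not change maps into objects supported inside $U$.

\begin{lemma}\label{lem:orth}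
Let $\mathcal B$ be a rigidly-compactly generated tt-category, $U\subseteq\operatorname{Spc}(\mathcal B^\omega)$ a quasi-compact open and $q^*\colon\mathcal B\to\mathcal B(U)$ the quotient functor. If $y$ is compact with $\operatorname{supp}(y)\subseteq U$, then $\operatorname{Hom}(x,y)\to\operatorname{Hom}(q^*x,q^*y)$ is bijective for all $x\in\mathcal B$.
\end{lemma}

\begin{proof}
Let $Z$ be the complement of $U$ and $d\in\mathcal B^\omega_Z$. Then $d^\vee$, a summand of $d^\vee\otimes d\otimes d^\vee$, is supported in $Z$, so $d^\vee\otimes y=0$ by (S2). Hence $\operatorname{Hom}(d[s],y)=\operatorname{Hom}(\mathbf 1[s],d^\vee\otimes y)=0$ for all $s$. The objects $d$ with $\operatorname{Hom}(d[s],y)=0$ for all $s$ form a localizing subcategory, so it contains $\operatorname{loc}(\mathcal B^\omega_Z)$, and (V) applies.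
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $U\neq\varnothing$ be a quasi-compact open. By (S1) and Lemma~\ref{lem:ff} its complement is $\operatorname{supp}(c)$ with $c\in\operatorname{Perf}(S_n)$ for some $n$. By Lemma~\ref{lem:spc}, $W=\operatorname{supp}_{S_n}(c)$ is a proper closed subset of $S_n$, so by \eqref{eq:generic} there is $j>n$ with $p_j\notin\pi_{n0}(W)$. Let $i\colon E\hookrightarrow S_j$ be the exceptional curve over $p_j$ and fix $E\cong\mathbb P^1_k$. Then $E\cap\pi_{jn}^{-1}(W)=\varnothing$, so $\pi_j^{-1}(E)\subseteq U$.

We transport the data of Section~\ref{sec:P1} along the exact functor $i_*$. Put $L_m=i_*\mathcal O_E(m)$. These coherent sheaves are perfect because $S_j$ is smooth, so $L_m\in\operatorname{Perf}(S_j)\subseteq\mathcal T^\omega$, with $\operatorname{supp}(L_m)=\pi_j^{-1}(E)\subseteq U$. Let $h'=i_*h\colon L_2\to L_0[1]$, the third map of the triangle given by $i_*$ of \eqref{eq:koszul}, and let $s_\nu=i_*x_\nu\colon L_0\to L_1$.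

The map $h'$ is nonzero in $\mathbf D(S_j)$. Otherwise $i_*$ of \eqref{eq:koszul} would have an $\mathcal O_{S_j}$-linear splitting; as $\mathcal O_{S_j}\to i_*\mathcal O_E$ is surjective, the splitting would be $\mathcal O_E$-linear, and \eqref{eq:koszul} does not split. Applying $i_*$ to \eqref{eq:kill} gives $s_\nu[1]\circ h'=0$. The cone of $s_\nu$ is a skyscraper sheaf at the point of $E$ where $x_\nu=0$. These two points are distinct, so $\operatorname{cone}(s_0)\otimes\operatorname{cone}(s_1)$ has zero stalks and vanishes.

By Lemma~\ref{lem:ff} all this holds in $\mathcal T$. Under $q^*\colon\mathcal T\to\mathcal T(U)$ the vanishing statements persist, and $q^*h'\neq0$ by Lemma~\ref{lem:orth} with $y=L_0[1]$. Lemma~\ref{lem:obstruction} now gives a triangle in $\mathcal T(U)$ that is g-pure but not pure. By the implication (1)$\Rightarrow$(2) of Theorem~\ref{thm:B}, which produces an indecomposable pure-injective object detecting this triangle, $\mathrm{Zg}(\mathcal T(U))\neq\mathrm{GZg}(\mathcal T(U))$.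
\end{proof}

\begin{thebibliography}{9}

\bibitem{BalmerSpectra}
Balmer, \emph{Spectra, spectra, spectra}.

\bibitem{BalmerSupports}
Balmer, \emph{Supports and filtrations \ldots}

\bibitem{GMSVZ}
Juan Omar G\'omez, Maurcio Medina-Barcenas, Greg Stevenson, Bernardo Villarreal and \'Angel Zaldivar-Corichi, \emph{Geometric purity and the frame of smashing ideals}, arXiv:2601.20744 (2026).

\bibitem{HartshorneAG}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{HartshorneRD}
Hartshorne, \emph{Residues and Duality}.

\bibitem{Krause}
Krause, Invent.\ Math.\ 139 (2000).

\bibitem{Neeman}
Neeman, \emph{Triangulated Categories}.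

\bibitem{Stacks}
\emph{Stacks Project}.

\end{thebibliography}
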